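# A non-pluripolar compact set that every fine analytic curve meets in a countable set

## 1. The real square in $\mathbb C^2$ and the curves that see it

Let $Q=[0,1]\times[0,1]\subset\mathbb R^2\subset\mathbb C^2$. We ask two things about $Q$: is it small in the sense of pluripotential theory, and what do complex curves see of it?

**Definition (polar, pluripolar).** A set $P\subset\mathbb C$ is polar if it is locally contained in the $-\infty$ set of a subharmonic function that is not identically $-\infty$. A set $E\subset\mathbb C^n$ is pluripolar if it is locally contained in the $-\infty$ set of a plurisubharmonic function that is not identically $-\infty$.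

A Borel polar set has logarithmic capacity zero, and a segment of length $L$ has capacity $L/4$. So a non-degenerate segment is not polar. Countable sets are polar. Indeed, given points $a_1,a_2,\dots$ and a further point $t\notin\{a_j\}$, choose $c_j>0$ with $\sum_jc_j\bigl(1+\log(1+|a_j|)+|\log|t-a_j||\bigr)<\infty$ and put
$$u(z)=\sum_jc_j\log|z-a_j|.\tag{1.1}$$
On $|z|<R$ the partial sums of $\sum c_j(\log|z-a_j|-\log(R+|a_j|))$ decrease and the subtracted constants are summable. So $u$ is subharmonic on $\mathbb C$, $u(a_j)=-\infty$ for all $j$, and $u(t)>-\infty$.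

*The square is not pluripolar.* Suppose $u$ is plurisubharmonic on a connected neighborhood $W$ of some $a\in Q$, with $u=-\infty$ on $Q\cap W$. Choose a bidisc $D_1\times D_2\subset W$ centered at $a$. Fix $x_2\in[0,1]\cap D_2$. The function $u(\cdot,x_2)$ is subharmonic or $\equiv-\infty$ on $D_1$, and it equals $-\infty$ on the non-degenerate interval $[0,1]\cap D_1$. So it is $\equiv-\infty$. Now fix any $z_1\in D_1$. We have just seen that $u(z_1,\cdot)=-\infty$ on the interval $[0,1]\cap D_2$, so $u(z_1,\cdot)\equiv-\infty$ on $D_2$. Hence $u\equiv-\infty$ on the bidisc, and then on $W$.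

*What curves see.* For $\varphi(t)=(t,\tfrac12)$ and for $\varphi(t)=(t,t^2)$ we have $\varphi^{-1}(Q)=[0,1]$, which is not polar. For $\varphi(t)=(t,it)$ we have $\varphi^{-1}(Q)=\{0\}$. So some curves see a lot of $Q$ and others hardly notice it. We say that a curve $\varphi$ sees a compact set $K$ if $\varphi^{-1}(K)$ is not polar.

A set can be seen and still be pluripolar: $\{0\}\times\{|z_2|\le1\}$ lies in $\{\log|z_1|=-\infty\}$ and is seen by $t\mapsto(0,t)$. The reverse is what we study. Suppose that no curve sees $K$. Must $K$ be pluripolar? Equivalently, must every non-pluripolar compact set be seen by some curve?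

Three easy cases all say yes.

*Dimension one.* For $K\subset\mathbb C$ the curve $\varphi(t)=t$ has $\varphi^{-1}(K)=K$. If it does not see $K$, then $K$ is polar. So the question is about $n\ge2$.

*Products.* Let $K=E_1\times E_2\subset\mathbb C^2$ with $E_1,E_2$ compact and non-empty. For $b\in E_2$ the line $t\mapsto(t,b)$ has preimage $E_1$. If no curve sees $K$, then $E_1$ is polar. If $u_1$ is a local subharmonic function with $u_1=-\infty$ on $E_1$, then $u_1(z_1)$ shows that $K$ is pluripolar. So a product is never a counterexample.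

*Sets containing a real-analytic arc.* If $\gamma:[0,1]\to K$ is real-analytic and non-constant, then $\gamma$ extends to a holomorphic map $\varphi$ on a domain containing $[0,1]$, and $\varphi^{-1}(K)\supset[0,1]$. So $K$ is seen.

A counterexample must therefore contain no real-analytic arc and must not be a product. The question is posed for a class of curves much larger than the holomorphic ones, which we now define.

## 2. Fine analytic curves, and the statement

**Definition (fine topology).** The fine topology on $\mathbb C$ is the coarsest topology on $\mathbb C$ that makes all subharmonic functions continuous. A fine domain is a finely open, finely connected subset of $\mathbb C$.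

*Example.* The complement of a countable set $\{a_j\}$ is finely open. If $t\notin\{a_j\}$, take $u$ from (1.1). Then $\{u>u(t)-1\}$ is a fine neighborhood of $t$ that misses every $a_j$. If $\{a_j\}$ is dense, this finely open set contains no disc.

**Definition (finely holomorphic function).** A function $f$ on a finely open set $U\subset\mathbb C$ is finely holomorphic if every point of $U$ has a compact fine neighborhood $L\subset U$ such that $f|_L$ is a uniform limit on $L$ of rational functions with poles off $L$.

*Example.* Let $\{a_j\}_{j\ge1}$ be dense in the unit disc and let $u(z)=\sum_j2^{-j}\log|z-a_j|$. As before $u$ is subharmonic on $\mathbb C$. It is not $\equiv-\infty$, because $\int_{|z|<1}|\log|z-a||\,dA(z)$ is bounded for $|a|<1$. Let $U=\{|z|<1,\ u(z)>-\infty\}$, a finely open set without Euclidean interior, and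
$$f(z)=\sum_je^{-4^j}\frac1{z-a_j}.$$
Given $t\in U$, take $|t|<r<1$ and $c>-u(t)$, and let $L=\{|z|\le r,\ u\ge-c\}$. This set is compact, because $u$ is upper semicontinuous (usc). It lies in $U$ and contains the finely open set $\{|z|<r,\ u>-c\}\ni t$. On $L$ we have $\sum_{i\ne j}2^{-i}\log|z-a_i|\le\log2\le1$, so $2^{-j}\log|z-a_j|\ge-c-1$. That is, $|z-a_j|\ge e^{-2^j(c+1)}$. The $j$-th term of the series is therefore at most $e^{-4^j+2^j(c+1)}$ on $L$, and the partial sums, whose poles $a_j$ are off $L$, converge uniformly on $L$. So $f$ is finely holomorphic on $U$.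

**Definition (fine analytic curve).** A fine analytic curve is a non-constant map $\varphi:U\to\mathbb C^n$ from a fine domain $U\subset\mathbb C$ whose coordinate functions are finely holomorphic in $U$.

The problem, from Tomas Edlund and Said El Marzguioui, "Pluripolar hulls and fine analytic structure", arXiv:0709.2102 (2007), reads as follows. Let $n\ge2$, let $K\subset\mathbb C^n$ be compact, and suppose that $\varphi^{-1}(K\cap\varphi(U))$ is a polar subset of $U$ (or empty) for any fine analytic curve $\varphi:U\to\mathbb C^n$. Must $K$ be pluripolar? The answer is no.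

**Theorem.** Let $n\ge2$. There is a compact (Cantor) set $K\subset\mathbb C^n$ with the following properties.

1. $K$ is not pluripolar.
2. For every fine analytic curve $\varphi:U\to\mathbb C^n$ the set $\varphi^{-1}(K)$ is at most countable.
3. For every non-constant holomorphic map $\varphi:\Omega\to\mathbb C^n$ ($\Omega\subset\mathbb C$ an ordinary domain), $\varphi^{-1}(K)$ has no accumulation point in $\Omega$.

"Countable" in (2) cannot be replaced by "finite": for every infinite compact set $K$ (in particular every non-pluripolar one) there is an entire curve $\varphi:\mathbb C\to\mathbb C^n$ with $\varphi^{-1}(K)$ infinite.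

Since countable sets are polar, (1) and (2) answer the question negatively for every $n\ge2$.

## 3. Capacity, thinness and Fuglede's theorem

For compact $F\subset\mathbb C$, $\log\operatorname{cap}F=\sup_\mu\iint\log|z-\zeta|\,d\mu\,d\mu$ over probability measures $\mu$ on $F$. If $F$ is not polar, the maximizing measure is the equilibrium measure. For Borel sets, $\operatorname{cap}$ is the supremum over compact subsets. A set $B\not\ni t$ is thin at $t$ if $t\notin\overline B$, or if there is a subharmonic $u$ near $t$ with $\limsup_{z\to t,\,z\in B}u(z)<u(t)$. We write $D(t,s)$ for open discs and $\Delta$ for the closed unit disc. In $\mathbb C^n$, $|\cdot|$ is the Euclidean norm and $\|w\|=\max_j|w_j|$, and "ball" means closed Euclidean ball. Let $\mathcal L$ be the class of plurisubharmonic $u\not\equiv-\infty$ on $\mathbb C^n$ with $u(z)\le\log(1+|z|)+C_u$.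

We use the following facts.

* (P) (Josefson; Siciak; see Klimek, *Pluripotential Theory*, Ch. 4–5.) If $E\subset\mathbb C^n$ is pluripolar, there is $u\in\mathcal L$ with $u=-\infty$ on $E$.
* (C1) For Borel sets $E=\bigcup_jE_j$ with $\operatorname{diam}E\le1$: $\;1/\log\frac1{\operatorname{cap}E}\le\sum_j1/\log\frac1{\operatorname{cap}E_j}$.
* (C2) A $1$-Lipschitz map does not increase the capacity of compact sets, and a compact $F\subset\mathbb R$ has length $\le4\operatorname{cap}F$.
* (C3) (Frostman) If $\nu$ is the equilibrium measure of a non-polar compact $F$, then $\int\log|z-\zeta|\,d\nu(\zeta)\ge\log\operatorname{cap}F$ for all $z\in\mathbb C$. Equality holds on $F$ outside a polar subset of $\partial F$.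
* (C4) (Wiener) An open set $B\not\ni t$ is thin at $t$ iff $\sum_nn/\log\frac1{\operatorname{cap}B_n}<\infty$ (sum over large $n$), where $B_n=B\cap\{2^{-n}<|z-t|\le2^{-n+1}\}$.
* (C5) (Cartan) $V$ is a fine neighborhood of $t$ iff $t\in V$ and $\mathbb C\setminus V$ is thin at $t$.
* (F) (Fuglede, *Sur les fonctions finement holomorphes*, Ann. Inst. Fourier 31 (1981).) A finely holomorphic $f$ on a fine domain $U$ has a fine derivative $f'$ (fine limit of difference quotients) at each point, and $f'$ is finely holomorphic in $U$. If all derivatives $f^{(j)}$, $j\ge0$, vanish at one point of $U$, then $f\equiv0$.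

For (C1)–(C5) see Ransford, *Potential Theory in the Complex Plane*, Ch. 3–5. From (C2), an open set $S$ whose compact subsets all have capacity $\le\gamma$ has image of length $\le4\gamma$ under any map $w\mapsto|w-\tau|$: exhaust $S$ by an increasing sequence of compact sets. We use this form of (C2) throughout.

*Example of a thin set.* Let $b_n=3\cdot2^{-n-1}$ and $B=\bigcup_{n\ge2}D(b_n,2e^{-n^3})$. Since $2e^{-n^3}<2^{-n-1}$, the $n$-th disc lies in the annulus $\{2^{-n}<|z|<2^{-n+1}\}$ and is $B_n$ for $t=0$. It has capacity $2e^{-n^3}$, and $\sum n/(n^3-\log2)<\infty$. So $B$ is thin at $0$, and $\mathbb C\setminus B$ is a fine neighborhood of $0$, although $0\in\overline B$.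

**Fact 3.1.** Every fine neighborhood $V$ of $t$ contains a compact fine neighborhood of $t$.

If $V$ contains a disc about $t$, this is clear. Otherwise $t$ is a limit point of $\mathbb C\setminus V$, which is thin at $t$. So there are a subharmonic $u$ near $t$, a number $c<u(t)$, and a closed disc $\overline D$ about $t$ in the domain of $u$ with $u<c$ on $\overline D\setminus V$. The set $\{u\ge c\}\cap\overline D\subset V$ is compact because $u$ is usc. It contains $\{u>c\}\cap D\ni t$, which is a fine neighborhood of $t$ by (C5), since $u$ itself shows that the complement is thin at $t$.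

**Fact 3.2.** If $V$ is a compact fine neighborhood of $t$ and $B=\mathbb C\setminus V$, then for every $q>0$
$$\operatorname{cap}(B\cap D(t,s))=O(s^q)\qquad(s\to0).\tag{3.1}$$

Let $\theta_n=n/\log\frac1{\operatorname{cap}B_n}$, so $\sum\theta_n<\infty$ by (C4) and (C5). For large $N$ we have $B\cap\overline D(t,2^{-N+1})=\bigcup_{n\ge N}B_n$, since $t\notin B$. By (C1) the reciprocal of $\log\frac1{\operatorname{cap}}$ of this set is at most $\sum_{n\ge N}\theta_n/n\le\frac1N\sum_{n\ge N}\theta_n=o(1/N)$. So its capacity is at most $2^{-qN}$ once $N$ is large. If $2^{-N}<s\le2^{-N+1}$, then $2^{-qN}<s^q$.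

## 4. Chord directions: products fail, eccentric cells help

For nonzero $a,b\in\mathbb C^n$ put $d([a],[b])=\operatorname{dist}(a/|a|,\mathbb Cb)$. If $P_a$ is the orthogonal projection onto $\mathbb Ca$, then $d([a],[b])=\|P_a-P_b\|$. Indeed, for unit vectors spanning different lines, $P_a-P_b$ is self-adjoint with trace $0$ and lives on the plane spanned by $a,b$. So its eigenvalues there are $\pm\mu$ with $2\mu^2=\operatorname{tr}(P_a-P_b)^2=2-2|\langle a,b\rangle|^2$, that is, $\mu=\operatorname{dist}(a,\mathbb Cb)$. Hence $d$ is a metric on $\mathbb P^{n-1}$. Comparing $a/|a|$ with $b/|a|\in\mathbb Cb$, and using symmetry,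
$$d([a],[b])\le\frac{|a-b|}{|a|},\qquad d([a],[b])\le\frac{|a-b|}{|b|}.\tag{4.1}$$

Suppose $\varphi$ is a curve with $\varphi(t')=\varphi(t)+\varphi'(t)(t'-t)+O(|t'-t|^2)$ and $\varphi'(t)\ne0$. By (4.1) the chord from $p=\varphi(t)$ to $q=\varphi(t')$ satisfies
$$d([q-p],[\varphi'(t)])=O(|t'-t|)=O(|q-p|).$$
So two short chords from $p$ along the curve have directions that differ by at most a constant times the longer chord. We can hide $K$ from such curves if, at every $p\in K$, chords from $p$ to points of $K$ at two different scales have directions that differ by far more than the longer chord.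

A product of two planar Cantor sets violates this as badly as possible: from every point there are chords of direction $[1:0]$ at every scale. One could turn the cells of the Cantor construction from level to level. If the cells are round, though, the chords inside one cell already point in many directions, and we must keep all of these away from all those of other levels.

The way out is to make the cells very eccentric: of length about $r$ along an axis $v$ and of width about $r^2$ across it. If all chords inside a cell are nearly parallel to its axis, then all chords of the deeper levels near $p$ point nearly along the axis of the child containing $p$. That is a single direction, and we may choose it.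

Naive eccentric cells do not have this property. Let $n=2$ and map $w\in\Delta^2$ to $rw_1v+r^2w_2f$ with $f\perp v$. Two points of a product grid with equal $w_1$ and different $w_2$ have a chord along $f$, orthogonal to the axis. A small shear repairs this. Replace $w_1$ by $w_1+sw_2$. With the grid $w_1,w_2\in\{1,-1\}$ and $s=\frac18$, the values of $w_1+sw_2$ are $\pm\frac98,\pm\frac78$, so any two differ by at least $\frac14$. Every chord then has $v$-component at least $r/4$ and $f$-component at most $2r^2$. Its direction is within $8r$ of $[v]$.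

Does eccentricity cost us non-pluripolarity? It does not: the class $\mathcal L$ is invariant under affine coordinate changes up to the constant $C_u$, so the capacity estimate can be made in the coordinates $w$ of the cell, where the cell is a polydisc. The estimate will only require that, with $d$ children per coordinate, each containing a ball of coordinate size $\sigma$, the quantity $\frac1d\log\frac1\sigma$ be summable over the levels. Children may be extremely small as long as there are enough of them.

## 5. Construction of $K$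

**Step 1. Parameters.** This step fixes all sizes so that the later inequalities hold together. For $k\ge1$ put
$$r_k=e^{-4^k},\quad d_k=16^k,\quad N_k=d_k^n,\quad s_k=\frac1{4d_k},\quad\lambda_k=s_k^n,\quad\alpha_k=2^{-4nk^2},\quad\beta_k=\frac{\alpha_k}{4N_k},$$
$$\rho_k=\frac{3n\,r_{k+1}}{r_k^2},\quad\sigma_k=\frac{r_{k+1}^2}{3n\,r_k},\quad\tau_k=\frac{6n\,r_{k+1}}{r_k\lambda_k},\quad\varepsilon_k=\frac{2\sqrt n\,r_k}{\lambda_k}+\tau_k.$$

A cell of level $k$ has length about $r_k$ and width about $r_k^2$. It has $N_k=d_k^n$ children, $d_k$ in each coordinate. The axis turns by at most $\alpha_k$ from parent to child, and $\beta_k$ is the angular separation that we will achieve. We have $\log(1/r_k)=4^k$, $\log(r_k/r_{k+1})=3\cdot4^k$ and $\log(r_k^2/r_{k+1})=2\cdot4^k$. So $\log(1/\rho_k)$ and $\log(1/\sigma_k)$ grow like multiples of $4^k$. On the other hand $\log(1/\lambda_k)=O(k)$ and $\log(1/\beta_k)=O(k^2)$, so $\tau_k$ and $\varepsilon_k$ are at most $e^{-4^k+O(k)}$. Hence there is $k_0$ such that for all $k\ge k_0$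
$$r_k\le\tfrac12,\quad d_k\rho_k\le\tfrac12,\quad\sigma_k\le1,\quad4^k\ge\log(48n),\quad\tau_k<1,\quad\varepsilon_k\le\beta_k/8,\tag{5.1}$$
and, for every $m\in\mathbb N$,
$$r_k^{1/m}/\beta_k\to0\qquad(k\to\infty).\tag{5.2}$$
Also $\beta_k$ decreases, $\alpha_{k+1}\le\alpha_k/2$, and, since $\beta_k=2^{-4nk^2-4nk-2}$,
$$\frac{2\alpha_{k+1}}{\beta_k}=2^{3-4nk-4n}\le\frac18.\tag{5.3}$$

**Step 2. Cells.** This step defines the sheared, eccentric cells and compares them with balls. A level-$k$ cell with center $p$ and axis $v$ ($|v|=1$) is $C=p+M(\Delta^n)$, where $(v,f_2,\dots,f_n)$ is an orthonormal basis of $\mathbb C^n$ and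
$$M(w)=r_k\,\ell_k(w)\,v+r_k^2\sum_{j=2}^nw_jf_j,\qquad\ell_k(w)=\sum_{j=1}^ns_k^{j-1}w_j.$$
Since $s_k\le\frac14$, $|\ell_k(w)|\le\frac43\|w\|$. With $r_k\le\frac12$ this gives $|M(w)|\le r_k\|w\|\bigl(\frac43+\frac12\sqrt{n-1}\bigr)\le3nr_k\|w\|$. Conversely, $|w_j|\le r_k^{-2}|M(w)|$ for $j\ge2$. Since $w_1=\ell_k(w)-\sum_{j\ge2}s_k^{j-1}w_j$ and $\sum_{j\ge2}s_k^{j-1}\le\frac13$,
$$|w_1|\le\frac{|M(w)|}{r_k}+\frac13r_k^{-2}|M(w)|\le\Bigl(\frac12+\frac13\Bigr)r_k^{-2}|M(w)|.$$
Therefore
$$|M(w)|\le3n\,r_k\|w\|,\qquad\|w\|\le r_k^{-2}|M(w)|.\tag{5.4}$$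
So $C$ contains the ball of radius $r_k^2$ about $p$ and lies in the ball of radius $3nr_k$ about $p$.

**Step 3. Children.** This step places the children on a product grid of roots of unity. Let $\omega_1,\dots,\omega_{d_k}$ be the $d_k$-th roots of unity. For $J=(j_1,\dots,j_n)$ put $w_J=(1-\rho_k)(\omega_{j_1},\dots,\omega_{j_n})$ and $p_J=p+M(w_J)$. The $N_k$ children $C_J$ of $C$ are level-$(k+1)$ cells with centers $p_J$ and with axes $v_J$ to be chosen in Step 5. Whatever the axes,
$$p+M(w_J+\sigma_k\Delta^n)\subset C_J\subset p+M(w_J+\rho_k\Delta^n)\subset C.\tag{5.5}$$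
First inclusion: for $w\in\Delta^n$, $|M(\sigma_kw)|\le3nr_k\sigma_k=r_{k+1}^2$, and $C_J$ contains the ball of radius $r_{k+1}^2$ about $p_J$. Second: $C_J$ lies in the ball of radius $3nr_{k+1}=r_k^2\rho_k$ about $p_J$, and $|M(w)|\le r_k^2\rho_k$ implies $\|w\|\le\rho_k$ by (5.4). Third: $\|w_J\|+\rho_k=1$.

**Step 4. Chords inside a cell.** This step shows that chords between different children are nearly parallel to $v$, and that they hardly depend on which points of the children are joined. Let $I\ne J$ and let $m$ be the first index at which they differ. For distinct $d_k$-th roots of unity, $|\omega-\omega'|\ge2\sin(\pi/d_k)\ge4/d_k$, and $1-\rho_k\ge\frac12$. So, with $s_k=1/(4d_k)$,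
$$|\ell_k(w_I-w_J)|\ge\frac{2s_k^{m-1}}{d_k}-\sum_{j>m}2s_k^{j-1}\ge\frac{2s_k^{m-1}}{d_k}-\frac83s_k^m=\frac43\cdot\frac{s_k^{m-1}}{d_k}\ge s_k^n=\lambda_k.$$
Hence $|p_I-p_J|\ge r_k\lambda_k$. The distance of $p_I-p_J$ from $\mathbb Cv$ is at most $2\sqrt n\,r_k^2$, so $d([p_I-p_J],[v])\le2\sqrt n\,r_k/\lambda_k$. If $q\in C_I$ and $q'\in C_J$, then
$$|(q-q')-(p_I-p_J)|\le6n\,r_{k+1}=\tau_k\,r_k\lambda_k<r_k\lambda_k.$$
So $q\ne q'$, the children are pairwise disjoint, and by (4.1)
$$d([q-q'],[p_I-p_J])\le\tau_k,\qquad d([q-q'],[v])\le\varepsilon_k.\tag{5.6}$$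

**Step 5. Choice of the axes.** This step turns the axis of each child away from all chords joining that child to its siblings. The points $p_I$ depend only on the parent. We choose $v_J$ with
$$d([v_J],[v])\le\alpha_k,\qquad d([v_J],[p_I-p_J])\ge\beta_k\quad\text{for all }I\ne J.\tag{5.7}$$
Let $f$ be a unit vector orthogonal to $v$; here $n\ge2$ is used. Consider the $N_k$ candidates $x_i=[v+\frac{i\alpha_k}{N_k}f]$, $1\le i\le N_k$. For $a,b\in[0,1]$,
$$d([v+af],[v+bf])=\Bigl(1-\frac{(1+ab)^2}{(1+a^2)(1+b^2)}\Bigr)^{1/2}=\frac{|a-b|}{\sqrt{(1+a^2)(1+b^2)}}\ge\frac{|a-b|}2.$$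
With $b=0$ this formula gives $d(x_i,[v])\le\alpha_k$. For $i\ne i'$ it gives $d(x_i,x_{i'})\ge\alpha_k/(2N_k)=2\beta_k$. Each of the $N_k-1$ points $[p_I-p_J]$, $I\ne J$, is at distance $<\beta_k$ from at most one $x_i$. Since there are $N_k$ candidates, some $x_i$ satisfies (5.7). Let $v_J$ be a unit vector in the line $x_i$.

**Step 6. The set.** Start at level $k_0$ with one cell, $p=0$, $v=(1,0,\dots,0)$. Let $K_k$ be the union of all level-$k$ cells and $K=\bigcap_{k\ge k_0}K_k$, a decreasing intersection of non-empty compact sets. Cells of the same level are pairwise disjoint, each cell has at least two children, and the diameters tend to $0$. So $K$ is a Cantor set.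

## 6. Non-pluripolarity by lemniscates of $w^d-1$

The next lemma carries an upper bound from the children to the parent at a small cost.

**Lemma 1.** Let $k\ge k_0$. If $u\in\mathcal L$ and $u\le0$ on all children of a level-$k$ cell $C$, then $u\le\eta_k:=8n4^{-k}$ on $C$.

*Proof.* Write $d=d_k$, $c=\sigma_k/4\le\frac14$ and
$$P(w)=\Bigl(\frac w{1-\rho_k}\Bigr)^d-1,\qquad X=\{w\in\mathbb C:|P(w)|\le c\}.$$

**Step 1. $X^n$ lies in the children.** This lets us use the hypothesis on a product set. Let $w\in X$ and $\zeta=w/(1-\rho_k)$. Then $|\zeta^d-1|\le c\le\frac14$, so $\zeta^d=e^\theta$ with $|\theta|\le c/(1-c)\le2c$, and $\zeta=\omega e^{\theta/d}$ for some $d$-th root of unity $\omega$. Hence $|\zeta-\omega|\le2|\theta|/d\le4c=\sigma_k$, and $|w-(1-\rho_k)\omega|\le\sigma_k$. So $X$ lies in the union of the closed discs of radius $\sigma_k$ about the points $(1-\rho_k)\omega_j$. By the first inclusion in (5.5), $p+M(X^n)$ lies in the union of the children.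

**Step 2. One variable.** This step bounds functions of logarithmic growth on $\Delta$ from their values on $X$. Let $g$ be subharmonic on $\mathbb C$ or $\equiv-\infty$, with $g\le\log(1+|w|)+O(1)$ and $g\le0$ on $X$. On $\{|P|>c\}$ the function $g-\frac1d\log(|P|/c)$ is subharmonic or $\equiv-\infty$ on each component. It is bounded above near $\infty$, because $\frac1d\log|P|=\log|w|+O(1)$. At a finite boundary point its $\limsup$ is $\le0$: the point lies in $X$, $g$ is usc, and $|P|\to c$. A subharmonic function that is bounded above near $\infty$ extends subharmonically across $\infty$, so the maximum principle gives $g\le\frac1d\log(|P|/c)$ off $X$. On $\Delta$,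
$$|P|\le1+(1-\rho_k)^{-d}\le1+e^{2d\rho_k}\le1+e\le4.$$
So $g\le\frac1d\log\frac4c=\frac1d\log\frac{16}{\sigma_k}$ on $\Delta\setminus X$, and also on $X$, where $g\le0$.

**Step 3. All variables.** This step applies the bound one coordinate at a time. Put $U(w)=u(p+M(w))$ and $b=\frac1d\log\frac{16}{\sigma_k}$. Restricted to any one coordinate, $U$ is of the type in Step 2. With $w_2,\dots,w_n\in X$ fixed, $U\le0$ for $w_1\in X$ by Step 1, so $U\le b$ for $w_1\in\Delta$. With $w_1\in\Delta$ and $w_3,\dots,w_n\in X$ fixed, $U-b\le0$ for $w_2\in X$, so $U\le2b$ for $w_2\in\Delta$. After $n$ rounds $U\le nb$ on $\Delta^n$, that is, $u\le nb$ on $C$. Finally $\log\frac{16}{\sigma_k}=7\cdot4^k+\log(48n)\le8\cdot4^k$ by (5.1), and $d=16^k$, so $nb\le8n4^{-k}$. $\square$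

**Proof of (1).** Suppose $K$ were pluripolar. By (P) there is $u\in\mathcal L$ with $u=-\infty$ on $K$. Let $A>0$. The set $\{u<-A\}$ is open and contains $K=\bigcap K_k$, so by compactness it contains some $K_{k+1}$ with $k\ge k_0$. Thus $u+A\le0$ on $K_{k+1}$. Lemma 1, applied to $u+A$ in each level-$k$ cell, gives $u+A\le\eta_k$ on $K_k$. Applied to $u+A-\eta_k$, it gives $u+A\le\eta_k+\eta_{k-1}$ on $K_{k-1}$. Continuing down to level $k_0$,
$$u+A\le\eta:=\sum_j\eta_j<\infty\quad\text{on }K_{k_0}.$$
Here $\eta$ does not depend on $A$. Letting $A\to\infty$ we get $u=-\infty$ on $K_{k_0}$, which has interior. This contradicts $u\not\equiv-\infty$. $\blacksquare$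

## 7. Chords at two levels, and ordinary holomorphic curves

For distinct $p,q\in K$, let the separation level $k(p,q)\ge k_0$ be the level of the smallest cell containing both. A level-$k$ cell lies in a ball of radius $3nr_k$, so
$$|p-q|\le6n\,r_{k(p,q)}.\tag{7.1}$$
If $q_j\to p$ and $q_j\ne p$, then $k(p,q_j)\to\infty$: for each level, the cells not containing $p$ have positive distance from $p$, so eventually $q_j$ lies in the same cell of that level as $p$.

**Lemma 2.** Let $p,q',q''\in K$ with $q',q''\ne p$ and $k=k(p,q')<l=k(p,q'')$. Then $d([p-q'],[p-q''])\ge\beta_k/2$.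

*Proof.* Let $C$ be the level-$k$ cell containing $p,q'$, with $p\in C_J$, $q'\in C_I$, $I\ne J$. By (5.6), $d([p-q'],[p_J-p_I])\le\tau_k$.

Let $C'$ be the smallest cell containing $p,q''$, and let $v_{C'}$ be its axis. Its level is $l\ge k+1$ and it contains $p$, so $C'\subset C_J$. The points $p,q''$ lie in different children of $C'$, so $d([p-q''],[v_{C'}])\le\varepsilon_l$ by (5.6). Going from $C_J$ (level $k+1$) down to $C'$, the axis turns by at most $\alpha_i$ on leaving level $i$. Hence $d([v_{C'}],[v_J])\le\sum_{i\ge k+1}\alpha_i\le2\alpha_{k+1}$.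

Finally $d([v_J],[p_I-p_J])\ge\beta_k$ by (5.7). The triangle inequality gives
$$d([p-q'],[p-q''])\ge\beta_k-\tau_k-2\alpha_{k+1}-\varepsilon_l\ge\tfrac58\beta_k,$$
because $\tau_k\le\varepsilon_k\le\beta_k/8$, $2\alpha_{k+1}\le\beta_k/8$ by (5.3), and $\varepsilon_l\le\beta_l/8\le\beta_k/8$. $\square$

**Proof of (3).** Let $\varphi:\Omega\to\mathbb C^n$ be holomorphic and non-constant, and suppose $t_j\to t\in\Omega$, $t_j\ne t$, $\varphi(t_j)\in K$. Then $p=\varphi(t)\in K$, since $K$ is closed. As $\varphi$ is non-constant on a domain, $\varphi(\zeta)-p=(\zeta-t)^m(b+O(|\zeta-t|))$ with $m\ge1$ and $b\ne0$. Put $q_j=\varphi(t_j)$. For large $j$ we have $q_j\ne p$ and $|q_j-p|\ge\frac{|b|}2|t_j-t|^m$, so by (4.1)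
$$d([q_j-p],[b])\le C|t_j-t|\le C'|q_j-p|^{1/m}.$$
Fix a large $j$, let $k=k(p,q_j)$, and choose $j'>j$ with $k(p,q_{j'})>k$. By (7.1) both $|q_j-p|$ and $|q_{j'}-p|$ are at most $6nr_k$. Lemma 2 gives
$$\frac{\beta_k}2\le d([q_j-p],[q_{j'}-p])\le2C'(6n\,r_k)^{1/m}.$$
As $j\to\infty$ this holds for arbitrarily large $k$, contradicting (5.2). $\blacksquare$

## 8. A second-order expansion at one point of a finely open set

For a fine analytic curve we would like to repeat this argument at a point $t$ with $\varphi'(t)\ne0$. The first thing to try is the fine derivative provided by (F). It falls short in two ways. It gives a direction error $o(1)$ with no rate, while the separation $\beta_k/2$ in Lemma 2 itself tends to $0$. And it says nothing on an exceptional set thin at $t$, while the points $t_j\in\varphi^{-1}(K)$ may lie in exactly that set.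

The second defect is real. Recall $b_n=3\cdot2^{-n-1}$, and let $U=\mathbb C\setminus\bigcup_{n\ge2}\overline D(b_n,e^{-n^3})$ and
$$f(z)=\sum_{m\ge2}\frac{c_m}{z-b_m},\qquad c_m=\frac{e^{-m^3}}{m^2}.$$
Away from $0$ the set $U$ is open, and it is a fine neighborhood of $0$ by the example in Section 3. On $U$ the $m$-th term is at most $1/m^2$, so the series converges uniformly and, by Fact 3.1, $f$ is finely holomorphic on $U$. Let $w_n=b_n+2e^{-n^3}\in U$, $n\ge3$.

* The $n$-th term at $w_n$ is $\frac1{2n^2}$, and at $0$ it is $O(c_n/b_n)=O(2^{-n})$.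
* For $m<n$, $|w_n-b_m|\ge b_m/4$, so the $m$-th term changes between $0$ and $w_n$ by $c_m|w_n|/(b_m|w_n-b_m|)\le4c_m|w_n|/b_m^2$. The sum over $m$ is $O(2^{-n})$.
* For $m>n$, $|w_n-b_m|\ge b_n/2\ge b_m$, so the $m$-th term changes by at most $2c_m/b_m$. The sum over $m>n$ is $O(2^{-n})$.

So $f(w_n)-f(0)=\frac1{2n^2}+O(2^{-n})$ while $|w_n|=O(2^{-n})$: the difference quotients at $0$ are unbounded along points $w_n\in U$. Any expansion at $t$ must exclude a set. The next lemma says that this set is small on circles and that off it the error is quadratic. Section 9 then deals with points in the exceptional set.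

**Lemma 3.** Let $f$ be finely holomorphic in the fine domain $U$ and let $t\in U$. There are $C<\infty$, $s_0>0$ and an open set $E\subset\mathbb C$ such that

(a) if $w\in D(t,s_0)\setminus E$, then $w\in U$ and $|f(w)-f(t)-f'(t)(w-t)|\le C|w-t|^2$;

(b) for every $\tau\in\mathbb C$ and $0<s\le s_0$, the set $\{|w-\tau|:w\in E\cap D(t,s)\}$ has length $\le Cs^2$.

*Proof.* The plan is to split the approximating rational functions into a part holomorphic near $t$ and pieces $h_\nu$ whose singularities sit in the dyadic annuli about $t$. The set of singularities has tiny capacity, which makes the pieces small away from it.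

**Step 1. Setup.** This step fixes the neighborhood and the capacities of the annular pieces of its complement. Let $V\subset U$ be a compact fine neighborhood of $t$ and $R_i$ rational functions with poles off $V$, $R_i\to f$ uniformly on $V$. Let $M\ge1$ bound all $|R_i|$ on $V$. Put $B=\mathbb C\setminus V$ and
$$O_\nu=B\cap\{2^{-\nu-2}<|z-t|<2^{-\nu+2}\},$$
an open set. By (3.1) with $q=4$ there are $\nu_0\ge1$ and $\kappa>0$ such that, for $\nu\ge\nu_0$,
$$\operatorname{cap}O_\nu\le\gamma_\nu:=\kappa2^{-4\nu}<1.$$

**Step 2. Localization.** This step produces pieces $h_\nu^i$, bounded uniformly in $i$ and $\nu$, that carry the singularities of $R_i$ in the $\nu$-th annulus. The $R_i$ may be huge off $V$, so we truncate first. Let $\Psi(\zeta)=\zeta\,\theta(|\zeta|/M)$ with $\theta\in C^\infty$, $0\le\theta\le1$, $\theta=1$ on $[0,2]$, $\theta=0$ on $[3,\infty)$. Extended by $0$ to $\infty$, $\Psi$ is smooth on the Riemann sphere. Since $R_i$ is a holomorphic map from $\mathbb C$ to the sphere, $\tilde R_i=\Psi\circ R_i\in C^\infty(\mathbb C)$ and $|\tilde R_i|\le3M$.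 On the open set $\{|R_i|<2M\}\supset V$ we have $\tilde R_i=R_i$ and $\bar\partial\tilde R_i=0$.

Choose smooth $\chi_\nu(z)=\chi(2^\nu|z-t|)$ with $0\le\chi\le1$, $\operatorname{supp}\chi\subset[\frac12,2]$, $\sum_{\nu\in\mathbb Z}\chi(2^\nu x)=1$ for $x>0$. If $\nu<\nu_0$, then $\chi_\nu$ vanishes where $|z-t|<2^{-\nu_0}$. So $\sum_{\nu\ge\nu_0}\chi_\nu=1$ on $0<|z-t|<2^{-\nu_0}$. Put
$$h_\nu^i(z)=\frac1\pi\int\frac{\chi_\nu\,\bar\partial\tilde R_i(\zeta)}{z-\zeta}\,dA(\zeta)=\chi_\nu\tilde R_i(z)-\frac1\pi\int\frac{\tilde R_i\,\bar\partial\chi_\nu(\zeta)}{z-\zeta}\,dA(\zeta);$$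
the equality is the Cauchy–Pompeiu formula for the compactly supported smooth function $\chi_\nu\tilde R_i$. We have $\bar\partial h_\nu^i=\chi_\nu\bar\partial\tilde R_i$. Since $|\bar\partial\chi_\nu|\le\mathrm{const}\cdot2^\nu$, with support in $\overline D(t,2^{-\nu+1})$, and
$$\int_{D(t,2^{-\nu+1})}\frac{dA(\zeta)}{|z-\zeta|}\le2\pi2^{-\nu+1},$$
the second expression gives $|h_\nu^i|\le A$ on $\mathbb C$ with $A>0$ independent of $i,\nu$. Also $h_\nu^i$ is continuous, is $O(1/|z|)$ at $\infty$, and is holomorphic off the compact set $\operatorname{supp}\chi_\nu\cap\{|R_i|\ge2M\}$. This set lies in $O_\nu$, because $|R_i|\le M$ on $V$.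

**Step 3. Green functions.** This step prepares a comparison function for $h_\nu^i$, for fixed $\nu\ge\nu_0$. If $O_\nu=\emptyset$, then $h_\nu^i$ is entire and tends to $0$ at $\infty$, so $h_\nu^i=0$. In this case put $S_\nu=\emptyset$. Otherwise exhaust $O_\nu$ by finite unions $Q_1\subset Q_2\subset\cdots$ of closed non-degenerate squares, every compact subset of $O_\nu$ lying in some $Q_j$. Let $\mu_j$ be the equilibrium measure of $Q_j$ and
$$G_j(z)=\int\log|z-\zeta|\,d\mu_j(\zeta)-\log\operatorname{cap}Q_j.$$
By (C3), $G_j\ge0$ on $\mathbb C$ and $G_j=0$ on the interior of $Q_j$. A point $\zeta_0\in Q_j$ belongs to a closed square of the union. The interior of that square is connected and has more than one point, hence is not thin at $\zeta_0$. So $G_j(\zeta_0)=\limsup G_j(z)=0$ as $z\to\zeta_0$ inside it. Thus $G_j=0$ on $Q_j$. In particular the potential of $\mu_j$ is constant on $\operatorname{supp}\mu_j$, and by the continuity principle for potentials $G_j$ is continuous on $\mathbb C$. It is subharmonic on $\mathbb C$, harmonic off $Q_j$, and equals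 $\log|z|+O(1)$ at $\infty$.

On $\mathbb C\setminus Q_{j+1}$ the difference $G_{j+1}-G_j$ is harmonic, bounded near $\infty$, with boundary values $-G_j\le0$. So $G_{j+1}\le G_j$ there, and also on $Q_{j+1}$, where $G_{j+1}=0$.

**Step 4. Bounds for $h_\nu^i$.** This step turns small capacity into smallness of $h_\nu^i$. If $h_\nu^i$ is holomorphic off $Q_j$, which is true for $j$ large depending on $i$, then $\log|h_\nu^i/A|+G_j$ is subharmonic or $\equiv-\infty$ on each component of $\mathbb C\setminus Q_j$. It is bounded above near $\infty$, because $h_\nu^i=O(1/|z|)$, and it has boundary $\limsup\le0$, because $|h_\nu^i|\le A$. By the maximum principle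
$$|h_\nu^i|\le Ae^{-G_j}\quad\text{on }\mathbb C.\tag{8.1}$$
Off $Q_j$ we have $e^{-G_j(z)}\le\operatorname{cap}(Q_j)/\operatorname{dist}(z,Q_j)$, so
$$|h_\nu^i(z)|\le\frac{A\gamma_\nu}{\operatorname{dist}(z,O_\nu)}\quad\text{if }\operatorname{dist}(z,O_\nu)>0.\tag{8.2}$$
Put $\Lambda=\frac12\log\frac1{\gamma_\nu}$ and $S_\nu=\bigcup_j\{G_j<\Lambda\}$. This is an increasing union of open sets, since $G_j$ decreases in $j$, and it does not depend on $i$. If $z\notin S_\nu$, then $G_j(z)\ge\Lambda$ for every $j$, and (8.1) for a large $j$ gives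
$$|h_\nu^i(z)|\le A\gamma_\nu^{1/2}\quad\text{for }z\notin S_\nu.\tag{8.3}$$

**Step 5. Size of $S_\nu$.** This step shows that the bad set is small on circles. If $F\subset\{G_j<\Lambda\}$ is compact and non-polar with equilibrium measure $\nu_F$, then by (C3), integrated against $\mu_j$,
$$\log\operatorname{cap}F\le\iint\log|z-\zeta|\,d\nu_F(z)\,d\mu_j(\zeta)=\int G_j\,d\nu_F+\log\operatorname{cap}Q_j\le\Lambda+\log\gamma_\nu.$$
So $\operatorname{cap}F\le\gamma_\nu^{1/2}$. Every compact subset of $S_\nu$ lies in some $\{G_j<\Lambda\}$. By (C2) the image of $S_\nu$ under any map $w\mapsto|w-\tau|$ has length $\le4\gamma_\nu^{1/2}=4\kappa^{1/2}2^{-2\nu}$.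

**Step 6. The holomorphic part.** This step shows that what remains after subtracting the pieces is holomorphic near $t$ with a uniform bound. Since $t\in V$, $\bar\partial\tilde R_i=0$ near $t$, so $h_\nu^i=0$ for $\nu$ large (depending on $i$). Put $H^i=\tilde R_i-\sum_{\nu\ge\nu_0}h_\nu^i$, a finite sum. In $D(t,2^{-\nu_0})$,
$$\bar\partial H^i=\Bigl(1-\sum_{\nu\ge\nu_0}\chi_\nu\Bigr)\bar\partial\tilde R_i=0,$$
so $H^i$ is holomorphic there. On $|z-t|=2^{-\nu_0}$ we use $|h_\nu^i|\le A$ for $\nu_0\le\nu\le\nu_0+2$. For $\nu\ge\nu_0+3$ we have $O_\nu\subset D(t,2^{-\nu_0-1})$, so (8.2) applies with distance $\ge2^{-\nu_0-1}$, and $\sum\gamma_\nu<\infty$. Hence $|H^i|\le A'$ on the circle, with $A'$ independent of $i$, and by the maximum principle on the disc.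

On $V\cap D(t,2^{-\nu_0})$, and also on a disc about $t$ (depending on $i$), $R_i=\tilde R_i=H^i+\sum_\nu h_\nu^i$. So with
$$a^i=R_i'(t)=(H^i)'(t)+\sum_\nu(h_\nu^i)'(t),$$
the quantity $R_i(w)-R_i(t)-a^i(w-t)$, for $w\in V\cap D(t,2^{-\nu_0})$, is the sum of the corresponding remainders of $H^i$ and of the $h_\nu^i$.

**Step 7. Estimating the remainders.** This step proves the quadratic bound for $R_i$ uniformly in $i$. We use: if $|g|\le L$ is holomorphic on $D(t,\rho)$ and $|w-t|\le\rho/2$, then
$$|g(w)-g(t)-g'(t)(w-t)|\le L\sum_{j\ge2}\Bigl(\frac{|w-t|}\rho\Bigr)^j\le2L\Bigl(\frac{|w-t|}\rho\Bigr)^2.$$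
As $O_\nu$ lies outside $\overline D(t,2^{-\nu-2})$, $h_\nu^i$ is holomorphic on $D(t,2^{-\nu-2})$, and by (8.2) $|h_\nu^i|\le A\gamma_\nu2^{\nu+3}$ on $D(t,2^{-\nu-3})$. So
$$|h_\nu^i(t)|\le A\gamma_\nu2^{\nu+3},\qquad|(h_\nu^i)'(t)|\le A\gamma_\nu2^{2\nu+6}.\tag{8.4}$$
Since $\gamma_\nu2^{2\nu}=\kappa2^{-2\nu}$ is summable and $|(H^i)'(t)|\le A'2^{\nu_0}$, the sequence $(a^i)_i$ is bounded.

Let $w\in V$ with $2^{-m-1}<|w-t|\le2^{-m}$, $m\ge\nu_0+1$, and $w\notin S_\nu$ for all $\nu\ge\nu_0$ with $|\nu-m|\le4$. Below, $\nu\ge\nu_0$ and $\mathrm{const}$ is independent of $i,m,w$.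

* $H^i$: with $\rho=2^{-\nu_0}$ the remainder is $\le2A'4^{\nu_0}|w-t|^2$.
* $\nu\le m-5$: here $|w-t|\le\frac12\cdot2^{-\nu-3}$, so the remainder is at most $2A\gamma_\nu2^{\nu+3}2^{2\nu+6}|w-t|^2=A\kappa2^{10-\nu}|w-t|^2$, which is summable over $\nu$.
* $\nu\ge m+4$: here $O_\nu\subset D(t,2^{-m-2})$, so $\operatorname{dist}(w,O_\nu)\ge2^{-m-2}$ and $|h_\nu^i(w)|\le A\gamma_\nu2^{m+2}\le A\gamma_\nu2^\nu$. With (8.4) the remainder is $\le\mathrm{const}\cdot\gamma_\nu2^{2\nu}=\mathrm{const}\cdot2^{-2\nu}$. The sum over these $\nu$ is $\le\mathrm{const}\cdot2^{-2m}\le\mathrm{const}\,|w-t|^2$.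
* $m-4\le\nu\le m+3$: by (8.3), $|h_\nu^i(w)|\le A\kappa^{1/2}2^{-2\nu}$. With (8.4), each of these at most eight remainders is $\le\mathrm{const}\cdot2^{-2m}\le\mathrm{const}\,|w-t|^2$.

Altogether $|R_i(w)-R_i(t)-a^i(w-t)|\le C|w-t|^2$ with $C$ independent of $i$ and $w$. Passing to a subsequence with $a^i\to a$,
$$|f(w)-f(t)-a(w-t)|\le C|w-t|^2\quad\text{for all such }w.\tag{8.5}$$

**Step 8. The set $E$.** This step collects the excluded points and proves (b). Let
$$E=B\cup\bigcup_{\nu\ge\nu_0}\bigl(S_\nu\cap\{2^{-\nu-6}<|w-t|<2^{-\nu+6}\}\bigr),$$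
an open set. Let $w\in D(t,2^{-\nu_0-1})\setminus E$, $w\ne t$, and choose $m$ with $2^{-m-1}<|w-t|\le2^{-m}$. Then $m\ge\nu_0+1$ and $w\in V\subset U$. If $\nu\ge\nu_0$ and $|\nu-m|\le4$, then $2^{-\nu-6}<2^{-m-1}<|w-t|\le2^{-m}<2^{-\nu+6}$, so $w\notin S_\nu$. Hence (8.5) holds for $w$. It is trivial for $w=t$. This is (a) with $a$ in place of $f'(t)$.

For (b), by (C2), (3.1) with $q=2$, and Step 5, the image of $E\cap D(t,s)$ under $|\cdot-\tau|$ has length at most
$$4\operatorname{cap}(B\cap D(t,s))+\sum_{2^{-\nu-6}<s}4\kappa^{1/2}2^{-2\nu}=O(s^2),$$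
uniformly in $\tau$. So (b) holds after increasing $C$ and choosing $s_0\le2^{-\nu_0-1}$ small.

**Step 9. $a=f'(t)$.** This step identifies the linear coefficient. Given $\epsilon'>0$, (F) and Fact 3.1 give a compact fine neighborhood $N\subset U$ of $t$ with $\bigl|\frac{f(w)-f(t)}{w-t}-f'(t)\bigr|<\epsilon'$ on $N\setminus\{t\}$. By (3.1) for $N$ and (C2), the set of radii $|w-t|<s$ with $w\notin N$ has length $O(s^2)$. By (b) with $\tau=t$ the same holds for $w\in E$. So arbitrarily small circles about $t$ avoid both $\mathbb C\setminus N$ and $E$. On such a circle of radius $\rho$ we get $|a-f'(t)|\le\epsilon'+C\rho$. Hence $|a-f'(t)|\le\epsilon'$ for every $\epsilon'>0$. $\square$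

## 9. Comparing two expansions on a common circle

Lemma 3 still says nothing about $f(t')$ if $t'$ lies in the exceptional set of $t$. But $t'$ has its own expansion. The exceptional sets of $t$ and of $t'$ are so small that some circle around both points misses both sets. On that circle the two affine approximations nearly agree, and the maximum principle carries this to $t'$. This is why (b) was proved for every center $\tau$.

**Lemma 4.** Let $F:U\to\mathbb C^m$ have finely holomorphic coordinates in the fine domain $U$. Then $U=\bigcup_{i\ge1}T_i$, where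
$$|F(t')-F(t)-F'(t)(t'-t)|\le25i\,|t'-t|^2\qquad\text{if }t,t'\in T_i,\ 0<|t-t'|<\tfrac1{20i}.\tag{9.1}$$

*Proof.* **Step 1. Uniform data.** This step sorts the points of $U$ by the quality of their expansion. Apply Lemma 3 to all coordinates at $t$, and let $E_t$ be the union of the $m$ exceptional sets. We get $C_t,s_t,E_t$ such that, with $P_t(w)=F(t)+F'(t)(w-t)$,
$$|F(w)-P_t(w)|\le C_t|w-t|^2\quad(w\in D(t,s_t)\setminus E_t\subset U).$$
After decreasing $s_t$, the set $\{|w-\tau|:w\in E_t\cap D(t,s)\}$ has length $\le s/100$ for all $\tau\in\mathbb C$ and $0<s\le s_t$, because its length is $O(s^2)$. Let $T_i$ be the set of $t\in U$ for which such data exist with $C_t\le i$ and $s_t\ge1/i$. Clearly $U=\bigcup_iT_i$.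

**Step 2. A good circle.** This step finds a circle around both points on which both expansions hold. Let $t,t'\in T_i$ and $0<\delta=|t-t'|<1/(20i)$, so $10\delta<1/i$. The two sets
$$\{|w-t|:w\in E_t\cap D(t,10\delta)\},\qquad\{|w-t|:w\in E_{t'}\cap D(t',10\delta)\}$$
have length $\le\delta/10$ each (take $\tau=t$ in both cases). So there is $\rho\in(2\delta,3\delta)$ in neither. The circle $\Gamma=\{|w-t|=\rho\}$ lies in $D(t,10\delta)\cap D(t',10\delta)$, so it is disjoint from $E_t\cup E_{t'}$.

**Step 3. Comparison.** This step transfers the estimate to $t'$. On $\Gamma$ we have $|w-t|<3\delta$ and $|w-t'|<4\delta$, so $|F-P_t|\le9i\delta^2$ and $|F-P_{t'}|\le16i\delta^2$. Hence $|P_t-P_{t'}|\le25i\delta^2$ on $\Gamma$. The norm of an affine map is subharmonic, so by the maximum principle this bound holds at $t'$, which is inside $\Gamma$. Since $P_{t'}(t')=F(t')$, this is (9.1). $\square$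

The next lemma disposes of the points where the curve has no tangent direction. A subset of $\mathbb C$ all of whose points are isolated in it is countable, because $\mathbb C$ is second countable.

**Lemma 5.** If $f$ is finely holomorphic and non-constant on a fine domain $U$, then $f'$ has at most countably many zeros.

*Proof.* First let $h$ be finely holomorphic in $U$ and $Y=\{h=0,\ h'\ne0\}$. Take $T_i$ from Lemma 4 for $F=h$. If $t,t'\in Y\cap T_i$ and $0<|t-t'|<\frac1{20i}$, then (9.1) reads $|h'(t)(t'-t)|\le25i|t'-t|^2$, so $|t'-t|\ge|h'(t)|/(25i)$. So every point of $Y\cap T_i$ is isolated in $Y\cap T_i$. Hence $Y\cap T_i$ is at most countable, and so is $Y=\bigcup_i(Y\cap T_i)$.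

Now let $f'(t)=0$. By (F) applied to $f-f(t)\not\equiv0$, some derivative $f^{(m)}(t)$, $m\ge1$, is non-zero. Take $m$ minimal, so $m\ge2$. Then $h=f^{(m-1)}$ is finely holomorphic with $h(t)=0\ne h'(t)$. So the zero set of $f'$ lies in the union over $m\ge2$ of the sets $\{f^{(m-1)}=0,\ f^{(m)}\ne0\}$, each at most countable. $\square$

## 10. Countability of $\varphi^{-1}(K)$ for fine analytic curves

**Proof of (2).** Let $\varphi:U\to\mathbb C^n$ be a fine analytic curve.

**Step 1. A countable decomposition.** This step splits $\varphi^{-1}(K)$ into pieces on which (9.1) is available. Some coordinate of $\varphi$ is non-constant, so by Lemma 5 the set $Z=\{t\in U:\varphi'(t)=0\}$ is at most countable. Let $T_i$ be the sets of Lemma 4 for $F=\varphi$ and put $A_i=(\varphi^{-1}(K)\cap T_i)\setminus Z$. Then $\varphi^{-1}(K)\subset Z\cup\bigcup_iA_i$.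

**Step 2. Every point of $A_i$ is isolated in $A_i$.** This step confronts (9.1) with Lemma 2. Suppose $t,t_j\in A_i$, $t_j\ne t$, $t_j\to t$. Put $p=\varphi(t)$, $q_j=\varphi(t_j)$, $\delta_j=|t_j-t|$, $c=|\varphi'(t)|>0$. For $j$ large, (9.1) gives $|q_j-p|\ge c\delta_j-25i\delta_j^2\ge c\delta_j/2>0$ and $q_j\to p$. By (4.1), applied to $q_j-p$ and $\varphi'(t)(t_j-t)$,
$$d([q_j-p],[\varphi'(t)])\le\frac{25i\,\delta_j^2}{c\,\delta_j}\le\frac{50i}{c^2}|q_j-p|.$$
The points $p,q_j$ lie in $K$, so $k(p,q_j)\to\infty$. By (5.2) with $m=1$ we can fix a large $j$ such that, for $k=k(p,q_j)$, $\frac{600\,n\,i}{c^2}r_k<\beta_k/2$. Then choose $j'>j$ with $k(p,q_{j'})>k$. By (7.1) both $|q_j-p|$ and $|q_{j'}-p|$ are at most $6nr_k$, and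
$$d([q_j-p],[q_{j'}-p])\le\frac{50i}{c^2}\bigl(|q_j-p|+|q_{j'}-p|\bigr)\le\frac{50i}{c^2}\cdot12n\,r_k<\frac{\beta_k}2.$$
This contradicts Lemma 2.

**Step 3. Conclusion.** Each $A_i$ consists of isolated points, so it is at most countable, and so is $\varphi^{-1}(K)\subset Z\cup\bigcup_iA_i$. This proves (2). In particular $\varphi^{-1}(K\cap\varphi(U))=\varphi^{-1}(K)$ is polar or empty for every fine analytic curve, while $K$ is not pluripolar by (1). The answer to the problem is no, for every $n\ge2$. $\blacksquare$

## 11. An entire curve that meets $K$ infinitely often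

It remains to prove the last assertion of the theorem. Let $K\subset\mathbb C^n$ be an infinite compact set and let $p_1,p_2,\dots$ be distinct points of $K$. By the Mittag-Leffler–Weierstrass interpolation theorem, applied in each coordinate, there is an entire map $\varphi:\mathbb C\to\mathbb C^n$ with $\varphi(j)=p_j$ for all $j\ge1$. It is non-constant, and $\varphi^{-1}(K)\supset\mathbb N$ is infinite. Entire functions are uniform limits of polynomials on closed discs, so the coordinates of $\varphi$ are finely holomorphic on $\mathbb C$. So $\varphi$ is a fine analytic curve as soon as $\mathbb C$ is a fine domain. This is standard, and here is a proof from (3.1).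

**Step 1. Densities.** This step shows that finely open sets have density $1$ at their points. Suppose $\mathbb C=A\cup A'$ with $A,A'$ disjoint, non-empty and finely open. Let $t\in A$ and let $V\subset A$ be a compact fine neighborhood of $t$. Then $A'\cap D(t,s)\subset D(t,s)\setminus V$. By (C2) and (3.1) the circles about $t$ of radius $<s$ that meet $D(t,s)\setminus V$ have radii in a set of length $O(s^2)$. So $D(t,s)\setminus V$ has area at most $2\pi s\cdot O(s^2)=O(s^3)$. Thus the outer measure of $A'\cap D(t,s)$ is $O(s^3)$ for $t\in A$, and likewise with $A$ and $A'$ exchanged. The set $A'$ is measurable: if $G\supset A'$ is a measurable hull, then $G\cap D(t,s)$ has area $O(s^3)$ for $t\in A$. So no point of $G\cap A$ is a density point of $G$, and $G\setminus A'=G\cap A$ is null by Lebesgue's density theorem.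

**Step 2. A point of intermediate density.** This step derives a contradiction by nested discs. Let $m(x,r)$ be the area of $A\cap D(x,r)$ divided by $\pi r^2$. It is continuous in $x$, and by Step 1, as $r\to0$, it tends to $1$ for $x\in A$ and to $0$ for $x\in A'$. Choose $a\in A$, $a'\in A'$, and $r_1$ with $m(a,r_1)>\frac12>m(a',r_1)$. By continuity some $x_1$ on the segment from $a$ to $a'$ has $m(x_1,r_1)=\frac12$. Then both $A$ and $A'$ meet $D(x_1,r_1)$, and we may repeat the argument with two points of $A$ and $A'$ inside this disc and a radius $r_2<r_1/2$ so small that $\overline D(x_2,r_2)\subset D(x_1,r_1)$. Continuing, we get nested discs $D(x_j,r_j)$ with $r_j\to0$ and $m(x_j,r_j)=\frac12$. Let $x$ be their common point. Since $D(x_j,r_j)\subset D(x,2r_j)$, each of $A$ and $A'$ occupies at least $\frac12\cdot\frac14=\frac18$ of the area of $D(x,2r_j)$, for every $j$. By Step 1 this is impossible both if $x\in A$ and if $x\in A'$. So $\mathbb C$ is finely connected, and $\varphi$ is a fine analytic curve with $\varphi^{-1}(K)$ infinite. $\blacksquare$
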